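\title{Hamming graphs in reflexive asymptotic-subsequential-$c_0$ spaces}


\begin{abstract}
We construct a reflexive asymptotic-subsequential-$c_0$ Banach space that contains the Hamming graphs equi-coarsely. This answers a question of Baudier, Lancien, Motakis and Schlumprecht. The space is the vector-valued sequence space $U(U)$, where $U$ is the dual of a modified Tsirelson space. We also show that every lower function of size $t^{o(1)}$ occurs for such an embedding into some reflexive asymptotic-subsequential-$c_0$ space, and that in a fixed space of this kind the lower function is always $O(t^{\beta})$ for some $\beta<1$.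
\end{abstract}

\section{Introduction}

\subsection{The question}

Let $X$ be an infinite-dimensional Banach space and let $\mathrm{cof}(X)$ be the set of its closed finite-codimensional subspaces. The \emph{$N$-th asymptotic structure} $\{X\}_N$, in the sense of Maurey, Milman and Tomczak-Jaegermann, records which $N$-tuples can be found ``at infinity'' in $X$. It is the set of all normalized tuples $(e_i)_{i=1}^N$, forming a basis of an $N$-dimensional normed space, with the following property. For every $\varepsilon>0$, for every $X_1\in\mathrm{cof}(X)$ there is $x_1\in S_{X_1}$, for every $X_2\in\mathrm{cof}(X)$ there is $x_2\in S_{X_2}$, and so on up to $x_N\in S_{X_N}$, such that $(x_i)_{i=1}^N$ is $(1+\varepsilon)$-equivalent to $(e_i)_{i=1}^N$. It helps to think of a game: one player names subspaces, the other answers with unit vectors in them, and each answer may depend only on the moves made so far. Here $(x_i)_{i=1}^n$ and $(y_i)_{i=1}^n$ are \emph{$C$-equivalent} if there are $A,B>0$ with $AB\le C$ and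
\[
A^{-1}\Big\|\sum a_iy_i\Big\|\le\Big\|\sum a_ix_i\Big\|\le B\Big\|\sum a_iy_i\Big\|\qquad\text{for all scalars }(a_i).
\]

The space $X$ is \emph{asymptotic-$c_0$} if for some $C$ and all $n$ every member of $\{X\}_n$ is $C$-equivalent to the unit vector basis of $\ell_\infty^n$. The following condition asks for this only after passing to a part of a longer tuple.

\begin{definition}
$X$ is an \emph{asymptotic-subsequential-$c_0$ space} if there is a constant $C\ge1$ such that for every $n\in\mathbb N$ there is $N=N(n)\in\mathbb N$ with the following property: whenever $(e_i)_{i=1}^N\in\{X\}_N$, there are $i_1<\dots<i_n$ such that $(e_{i_k})_{k=1}^n$ is $C$-equivalent to the unit vector basis of $\ell_\infty^n$.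
\end{definition}

Every asymptotic-$c_0$ space has this property, with $N(n)=n$.

For $k\in\mathbb N$ the \emph{Hamming graph} $\mathsf H_k^\omega$ is the set $[\mathbb N]^k$ of $k$-element subsets of $\mathbb N$, written increasingly as $\bar m=\{m_1<\dots<m_k\}$, with the metric $d_{\mathsf H}(\bar m,\bar n)=\#\{i\le k:m_i\ne n_i\}$. A Banach space $Y$ \emph{contains the Hamming graphs equi-coarsely} if there are maps $f_k:\mathsf H_k^\omega\to Y$, $k\in\mathbb N$, and non-decreasing functions $\rho,\omega:[0,\infty)\to[0,\infty)$ with $\lim_{t\to\infty}\rho(t)=\infty$ and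
\[
\rho(d_{\mathsf H}(\bar m,\bar n))\le\|f_k(\bar m)-f_k(\bar n)\|\le\omega(d_{\mathsf H}(\bar m,\bar n))\qquad(k\in\mathbb N,\ \bar m,\bar n\in[\mathbb N]^k).
\]
The point is that $\rho$ and $\omega$ do not depend on $k$. We call $\rho$ a \emph{lower function} of the embedding.

Working within the class of reflexive spaces, Baudier, Lancien, Motakis and Schlumprecht \cite{BLMS} write about asymptotic-subsequential-$c_0$ spaces: ``We do not know whether such spaces fail to contain the Hamming graphs equi-coarsely.'' Reflexivity is essential here: $c_0$ itself is asymptotic-$c_0$, and by Aharoni's theorem every separable metric space embeds bi-Lipschitzly into it with uniformly bounded distortion. So the question is: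
\begin{quote}
\emph{Does every reflexive asymptotic-subsequential-$c_0$ space fail to contain the Hamming graphs equi-coarsely?}
\end{quote}

\subsection{What to expect}

In a reflexive space one can take weak limits of a bounded map $f:\mathsf H_k^\omega\to X$, one coordinate after the other. This writes $f(\bar m)-f(\emptyset)$ as a sum of $k$ terms, the $j$-th of which depends on $m_1,\dots,m_j$ only and is weakly null in $m_j$. Up to normalization and small perturbations, such terms can serve as answers in the game above. With
\begin{equation}\label{eq:lambdaX}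
\lambda_X(M)=\sup\Big\{\Big\|\sum_{r\le M'}a_re_r\Big\|:\ M'\le M,\ (e_r)_{r\le M'}\in\{X\}_{M'},\ |a_r|\le1\Big\}\le M,
\end{equation}
this leads (Proposition~\ref{prop:compression}) to the bound
\begin{equation}\label{eq:compressionintro}
\inf\{\|f(\bar m)-f(\bar n)\|:d_{\mathsf H}(\bar m,\bar n)=k\}\le2L\,\lambda_X(k)
\end{equation}
whenever $\|f(\bar m)-f(\bar n)\|\le L$ for $d_{\mathsf H}(\bar m,\bar n)=1$.

Suppose that a normalized tuple $(e_r)_{r\le n}$ is $C$-equivalent to the unit vector basis of $\ell_\infty^n$, say $A^{-1}\|a\|_\infty\le\|\sum a_re_r\|\le B\|a\|_\infty$ with $AB\le C$. Then $A\ge1$ because $\|e_r\|=1$, so $B\le C$ and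
\begin{equation}\label{eq:upperC}
\Big\|\sum_{r\le n}a_re_r\Big\|\le C\|a\|_\infty .
\end{equation}
In particular $\lambda_X\le C$ if $X$ is asymptotic-$c_0$ with constant $C$. If moreover $X$ is reflexive and the $f_k$ form an equi-coarse embedding with functions $\rho,\omega$, then each $f_k$ is bounded, since its image has diameter at most $\omega(k)$. So \eqref{eq:compressionintro} with $L=\omega(1)$ gives $\rho(k)\le2C\omega(1)$ for all $k$, which is impossible. Thus a reflexive asymptotic-$c_0$ space does not contain the Hamming graphs equi-coarsely.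

One might guess that asymptotic-subsequential-$c_0$ spaces behave in the same way. However, their definition does not bound $\lambda_X$. It only forces $\lambda_X(M)=O(M^\beta)$ for some $\beta<1$ (Lemma~\ref{lem:growth}), and it turns out that an unbounded $\lambda_X$ can be exploited.

\subsection{Results}

\begin{theorem}\label{thm:main}
There are a reflexive asymptotic-subsequential-$c_0$ space $Z$ (with $C=44$), a non-decreasing function $\rho:[0,\infty)\to[0,\infty)$ with $\rho(t)\to\infty$, and maps $f_k:\mathsf H_k^\omega\to Z$ with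
\[
\rho(d_{\mathsf H}(\bar m,\bar n))\le\|f_k(\bar m)-f_k(\bar n)\|\le12\,d_{\mathsf H}(\bar m,\bar n)\qquad(k\in\mathbb N,\ \bar m,\bar n\in[\mathbb N]^k).
\]
Thus a reflexive asymptotic-subsequential-$c_0$ space may contain the Hamming graphs equi-coarsely.
\end{theorem}

The second theorem says how well such embeddings can behave. We write $\log^+s=\max(0,\log s)$ and $\log^+0=0$.

\begin{theorem}\label{thm:quant}
\textup{(A)} Let $\rho:[0,\infty)\to[0,\infty)$ be non-decreasing with $\lim_{t\to\infty}\log^+\rho(t)/\log t=0$. Then there are a reflexive asymptotic-subsequential-$c_0$ space $X$, a constant $L<\infty$ and $L$-Lipschitz maps $f_k:\mathsf H_k^\omega\to X$ with $\|f_k(\bar m)-f_k(\bar n)\|\ge\rho(d_{\mathsf H}(\bar m,\bar n))$ for all $k$ and all $\bar m\ne\bar n$.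

\textup{(B)} Let $X$ be reflexive and asymptotic-subsequential-$c_0$ with constant $C$ and function $n\mapsto N(n)$. Fix an integer $n>C+1$ and put $N=N(n)$ and $\beta=\frac{\log((C+1)N)}{\log(nN)}\in(0,1)$. If $f:\mathsf H_k^\omega\to X$ is bounded and $\|f(\bar m)-f(\bar n)\|\le L$ whenever $d_{\mathsf H}(\bar m,\bar n)=1$, then
\[
\inf\{\|f(\bar m)-f(\bar n)\|:d_{\mathsf H}(\bar m,\bar n)=k\}\le2(C+1)N\,L\,k^\beta.
\]
So every lower function $\rho$ of an equi-coarse embedding of the Hamming graphs into $X$ satisfies $\rho(k)=O(k^\beta)$ with $\beta=\beta(X)<1$. In particular, $X$ does not contain the Hamming graphs equi-bi-Lipschitzly.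
\end{theorem}

Whether a power $t^\alpha$, $0<\alpha<1$, can occur as a lower function is not decided here.

\subsection{The idea}

Let $U$ be a reflexive space with a normalized $1$-unconditional basis $(u_q)$ that looks like $c_0$ far out: any $n$ disjointly supported unit vectors whose supports start late enough (depending on $n$) span $\ell_\infty^n$ up to the factor $2$. Duals of Tsirelson-type spaces have this property. Reflexivity forces $\lambda(M)=\|u_1+\dots+u_M\|\to\infty$, since otherwise $\sum u_q$ would converge.

The space $U$ itself is reflexive and asymptotic-$c_0$, so it does not contain the Hamming graphs equi-coarsely. We use $Z=U(U)$, whose elements are arrays with rows in $U$, the norms of the rows being combined by the norm of $U$. One can move to infinity in $Z$ while remaining in row $1$, then in row $2$, and so on. This produces the tuple $(u_1,\dots,u_M)\in\{Z\}_M$, so that $\lambda_Z(M)\ge\lambda(M)\to\infty$. On the other hand, late parts of $(u_q)$ are $\ell_\infty^n$'s, and a pigeonhole argument shows that every long tuple of the asymptotic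 structure of $Z$ contains an $\ell_\infty^n$ (Section~\ref{sec:Z}).

The embedding (Section~\ref{sec:embedding}) writes the prefix of $\bar m$ of length $k+1-i$ into row $i$. A change in the last entry of this prefix makes row $i$ jump by at least $1$. Otherwise each change in an earlier entry contributes about $\frac1i$, up to a total of about $1$. The first $\lfloor(d+1)/2\rfloor$ rows then all move by at least $1$ whenever $d$ coordinates change. Conversely, a single change causes a jump in only one row, and the total of its other contributions is bounded because $\sum\frac1iu_i$ has bounded partial sums in $U$.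

\subsection{Conventions}

Scalars are real; see Remark~\ref{rem:complex} for complex scalars. For $s\in[\mathbb N]^j$ and $l\le j$, $s|l$ is the set of the $l$ smallest elements of $s$. Given a basis, supports and coordinates refer to it, \emph{disjoint} means disjointly supported, $Ex$ is the restriction of $x$ to the coordinate set $E$, and $\|x\|_\infty$ is the supremum of the moduli of the coordinates. We recall some terms for a basis $(e_q)$ of a Banach space $E$ with biorthogonal functionals $(e_q^*)$. The basis is \emph{$1$-unconditional} if changing signs of coordinates does not change the norm; then $|x|\le|x'|$ coordinatewise implies $\|x\|\le\|x'\|$, and $\|x\|_\infty\le\|x\|$ if the basis is normalized. It is \emph{shrinking} if for every $\varphi\in E^*$ the norm of $\varphi$ on the closed span of $\{e_q:q\ge m\}$ tends to $0$ as $m\to\infty$. It is \emph{boundedly complete} if $\sum a_qe_q$ converges whenever its partial sums are bounded. By James's theorem, $E$ is reflexive if and only if $(e_q)$ is shrinking and boundedly complete. If $(e_q)$ is shrinking,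 then $(e_q^*)$ is a boundedly complete basis of $E^*$.

\section{The building block}\label{sec:block}

Throughout, $H:\mathbb N\to\mathbb N$ is strictly increasing with $H(1)=1$, so $H(n)\ge n$. It measures how far out one has to go to see $\ell_\infty^n$. For Theorem~\ref{thm:main} we take $H(n)=n$; the freedom in $H$ is needed only for Theorem~\ref{thm:quant}(A).

\begin{proposition}\label{prop:block}
For every $H$ as above there is a reflexive space $U=U_H$ with a normalized $1$-unconditional basis $(u_q)$ such that
\begin{equation}\label{eq:U1}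
\Big\|\sum_{j\le n}z_j\Big\|\le2\max_{j\le n}\|z_j\|\quad\text{if }z_1,\dots,z_n\in U\text{ are disjoint and supported in }[H(n),\infty).
\end{equation}
\end{proposition}

The construction and the proof of reflexivity are in Section~\ref{sec:tsirelson}. The supports in \eqref{eq:U1} need not be successive, and we shall need this for coordinatewise maxima (Section~\ref{sec:Z}). The space $c_0$ satisfies \eqref{eq:U1} trivially; what matters is that $U$ is reflexive as well. The effect of reflexivity is part (a) of the next lemma.

\begin{lemma}\label{lem:lambda}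
Let $U=U_H$ and $\lambda(M)=\|\sum_{q\le M}u_q\|$ for $M\ge1$, $\lambda(0)=0$.
\begin{enumerate}
\item[(a)] $\lambda$ is non-decreasing, $\lambda(1)=1$ and $\lambda(M)\to\infty$.
\item[(b)] $\kappa_H:=\sup_k\|\sum_{i\le k}\frac1iu_i\|<\infty$, and $\kappa_H\le4$ if $H(n)=n$ for all $n$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Monotonicity follows from $1$-unconditionality. If $\lambda$ were bounded, then $\sum u_q$ would converge, because the basis of a reflexive space is boundedly complete. This is impossible since $\|u_q\|=1$.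

(b) Let $H(n)=n$. The $2^l$ vectors $u_i$ with $2^l\le i<2^{l+1}$ are supported in $[2^l,\infty)$, so their sum has norm at most $2$ by \eqref{eq:U1}. Since $\frac1i\le2^{-l}$ for these $i$, $\kappa_H\le\sum_{l\ge0}2^{-l}\cdot2=4$.

For general $H$ we first show that $\|\sum_{i\in F}u_i\|\le2^s$ if $F\subset[H(4),\infty)$ and $|F|\le4^s$. This is clear for $s=0$. For $s\ge1$ split $F$ into four sets of size at most $4^{s-1}$ and apply \eqref{eq:U1} with $n=4$. The set $[2^q,2^{q+1})\cap[H(4),\infty)$ has at most $2^q\le4^{\lceil q/2\rceil}$ elements, so the corresponding $u_i$ have a sum of norm at most $2^{\lceil q/2\rceil}\le2^{(q+1)/2}$. Hence $\kappa_H\le\sum_{i<H(4)}\frac1i+\sum_{q\ge0}2^{-q}2^{(q+1)/2}<\infty$.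
\end{proof}

\section{The space $Z=U(U)$}\label{sec:Z}

\subsection{Definition and reflexivity}

For a space $E$ with a normalized $1$-unconditional basis $(\epsilon_i)$ and a Banach space $F$, let $(\bigoplus F)_E$ be the Banach space of all sequences $y=(y_i)$ in $F$ for which $\sum_i\|y_i\|\epsilon_i$ converges in $E$, normed by $\|y\|=\|\sum_i\|y_i\|\epsilon_i\|_E$. Sequences with finitely many nonzero terms are dense in it.

\begin{lemma}\label{lem:reflexive}
If $E$ and $F$ are reflexive, then so is $(\bigoplus F)_E$.
\end{lemma}

\begin{proof}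
Let $(\epsilon_i^*)$ be the biorthogonal functionals. We claim that $((\bigoplus F)_E)^*=(\bigoplus F^*)_{E^*}$ isometrically under $\langle g,y\rangle=\sum_ig_i(y_i)$. If $g=(g_i)\in(\bigoplus F^*)_{E^*}$, then
\[
\sum|g_i(y_i)|\le\sum\|g_i\|\,\|y_i\|=\Big(\sum\|g_i\|\epsilon_i^*\Big)\Big(\sum\|y_i\|\epsilon_i\Big)\le\|g\|\,\|y\|.
\]
Conversely, let $g$ be in the dual and let $g_i\in F^*$ be its restriction to the $i$-th term. If $a_i\ge0$, $\|\sum_{i\le I}a_i\epsilon_i\|\le1$ and $\|y_i\|\le1$, then $\sum_{i\le I}a_ig_i(y_i)\le\|g\|$. Taking suprema over the $y_i$ gives $\sum_{i\le I}a_i\|g_i\|\le\|g\|$, so $\|\sum_{i\le I}\|g_i\|\epsilon_i^*\|_{E^*}\le\|g\|$ by unconditionality. As $(\epsilon_i)$ is shrinking, $(\epsilon_i^*)$ is a boundedly complete basis of $E^*$. So $\sum\|g_i\|\epsilon_i^*$ converges, with norm at most $\|g\|$. Finally, $g$ and $(g_i)$ agree on the dense set of finite sequences. This proves the claim.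

The basis $(\epsilon_i^*)$ of the reflexive space $E^*$ is normalized, $1$-unconditional and shrinking. Applying the claim to $E,F$ and then to $E^*,F^*$ we obtain $((\bigoplus F)_E)^{**}=(\bigoplus F^{**})_{E^{**}}=(\bigoplus F)_E$. Both identifications are given by the pairing above, so this is the canonical one.
\end{proof}

Let $Z=(\bigoplus U)_U$ with $U=U_H$. By Lemma~\ref{lem:reflexive}, $Z$ is reflexive. We regard $z\in Z$ as an array: $z_{ij}$ is the $j$-th coordinate of $z_i\in U$ (\emph{row} $i$, \emph{column} $j$). Finitely supported arrays are dense, and the norm depends only on the moduli $|z_{ij}|$ and is monotone in them. For $v\in U$ let $u_i\otimes v$ denote the array with row $i$ equal to $v$ and all other rows zero. Then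
\begin{equation}\label{eq:normZ}
\Big\|\sum_iu_i\otimes v_i\Big\|_Z=\Big\|\sum_i\|v_i\|u_i\Big\|_U\qquad\text{for finite sums}.
\end{equation}

\subsection{The critical example}

\begin{example}\label{ex:critical}
\emph{$(u_1,\dots,u_N)\in\{Z\}_N$ for every $N$.} For fixed $r$ the vectors $u_r\otimes u_q$ are weakly null as $q\to\infty$, because $(u_q)$ is shrinking. The quotient map of $Z$ onto the finite-dimensional space $Z/X_r$ is weak-to-norm continuous, so $\mathrm{dist}(u_r\otimes u_q,X_r)\to0$ as $q\to\infty$. Hence, given $\delta>0$, in round $r$ we can choose $q_r$ and $x_r\in S_{X_r}$ with $\|x_r-u_r\otimes u_{q_r}\|\le\delta$. By \eqref{eq:normZ}, $\|\sum a_ru_r\otimes u_{q_r}\|=\|\sum a_ru_r\|$. This differs from $\|\sum a_rx_r\|$ by at most $N\delta\max|a_r|\le N\delta\|\sum a_ru_r\|$, and it remains to take $\delta$ small.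

As $\lambda(N)\to\infty$, it follows from \eqref{eq:upperC} that $Z$ is not asymptotic-$c_0$. But if $N\ge H(n)+n-1$, the subtuple $u_{H(n)},\dots,u_{H(n)+n-1}$ is $2$-equivalent to the unit vector basis of $\ell_\infty^n$ by \eqref{eq:U1}.
\end{example}

So the first few rows cause the trouble, and one has to pass to a subtuple to avoid them. In the example it suffices to discard vectors. In general all vectors may have a part in the first rows, and then we choose vectors whose parts there look alike.

\subsection{$Z$ is asymptotic-subsequential-$c_0$}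

\begin{proposition}\label{prop:subsequential}
For every $H$ the space $Z=U_H(U_H)$ is asymptotic-subsequential-$c_0$ with constant $C=44$.
\end{proposition}

\begin{proof}
Fix $n$. The unit ball of the finite-dimensional space $\mathrm{span}\{u_q:q<H(n)\}$ is compact. Cover it by $\nu$ sets of diameter at most $1/n$ and put $N=n\nu$. Let $(e_r)_{r\le N}\in\{Z\}_N$.

\emph{A play of the game.} We use the definition of $\{Z\}_N$ with $\varepsilon=1$. Let $\eta=\frac1{4N}$ and $L_1=H(N)$. In round $r$ play
\[
X_r=\{z\in Z:\ z_{ij}=0\text{ for all }i,j\le L_r\}\in\mathrm{cof}(Z).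
\]
After receiving $x_r\in S_{X_r}$ choose $L_{r+1}\ge L_r$ such that the restriction $x_r'$ of $x_r$ to $[1,L_{r+1}]^2$ satisfies $\|x_r-x_r'\|\le\eta$. We obtain $(x_r)_{r\le N}$ that is $2$-equivalent to $(e_r)$, with $\operatorname{supp}x_r'\subset[1,L_{r+1}]^2\setminus[1,L_r]^2$ and $1-\eta\le\|x_r'\|\le1$. Write $x_r'=p_r+q_r$, where $p_r$ is the part in rows $i\le L_r$ and $q_r$ the part in rows $i\in(L_r,L_{r+1}]$; see Figure~\ref{fig:hook}. Each row of $p_r$ is supported in the columns $(L_r,L_{r+1}]$.

\begin{figure}[ht]
\centering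
\begin{tikzpicture}[scale=0.72]
\fill[gray!20] (2.2,0) rectangle (4,-2.2);
\fill[gray!45] (0,-2.2) rectangle (4,-4);
\draw (0,0) rectangle (4,-4);
\draw (2.2,0)--(2.2,-2.2);
\draw (0,-2.2)--(4,-2.2);
\draw[->] (0,0)--(5.2,0) node[right] {columns $j$};
\draw[->] (0,0)--(0,-5) node[below] {rows $i$};
\node at (1.1,-1.1) {$0$};
\node at (3.1,-1.1) {$p_r$};
\node at (2,-3.1) {$q_r$};
\node[above] at (2.2,0) {$L_r$};
\node[above] at (4,0) {$L_{r+1}$};
\node[left] at (0,-2.2) {$L_r$};
\node[left] at (0,-4) {$L_{r+1}$};
\end{tikzpicture}
\caption{The array $x_r'$ vanishes on the square $[1,L_r]^2$ and outside $[1,L_{r+1}]^2$. For different $r$ the parts $q_r$ occupy disjoint sets of rows. The parts $p_r$ occupy disjoint sets of columns but may share rows.}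
\label{fig:hook}
\end{figure}

Let $S\subset\{1,\dots,N\}$ and let $a=(a_r)_{r\in S}$ be scalars.

\emph{The parts $q_r$.} The vectors $\sum_i\|(q_r)_i\|u_i$, $r\in S$, are disjoint, supported in $(L_1,\infty)\subset[H(N),\infty)$, and of norm at most $1$. By \eqref{eq:U1}, $\|\sum_Sa_rq_r\|\le2\|a\|_\infty$.

\emph{The parts $p_r$.} In each row $i$ the vectors $(p_r)_i$, $r\in S$, are disjoint and supported in $[H(N),\infty)$, so \eqref{eq:U1} gives $\|\sum_Sa_r(p_r)_i\|\le2\|a\|_\infty\max_{r\in S}\|(p_r)_i\|$. Let
\[
h_r=\sum_i\|(p_r)_i\|u_i\in U,\qquad h_r\ge0,\quad\|h_r\|\le1,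
\]
be the row profile of $p_r$, and let $\bigvee$ denote the coordinatewise maximum. Then
\[
\Big\|\sum_Sa_rp_r\Big\|\le2\|a\|_\infty\Big\|\bigvee_Sh_r\Big\|_U.
\]

\emph{Choice of $S$.} For the answers described in Example~\ref{ex:critical} the profiles are, up to a small error, $u_1,\dots,u_N$, and the maximum of all of them is large. Here we use that we may pass to a subtuple. Let $P$ be the restriction to the coordinates $<H(n)$. By the choice of $N=n\nu$ and the pigeonhole principle there is $S$ with $|S|=n$ and $\|Ph_r-Ph_s\|\le1/n$ for $r,s\in S$. Fix $s\in S$. Then $\bigvee_SPh_r\le Ph_s+\sum_{r\in S}|Ph_r-Ph_s|$ has norm at most $1+n\cdot\frac1n=2$. To bound $\bigvee_S(I-P)h_r$, assign each coordinate to an index attaining the maximum. This writes the vector as a sum of $n$ disjoint vectors of norm at most $1$ supported in $[H(n),\infty)$, so its norm is at most $2$ by \eqref{eq:U1}. Thus $\|\bigvee_Sh_r\|\le4$.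

\emph{Conclusion.} We have $\|\sum_Sa_rx_r'\|\le(2+8)\|a\|_\infty=10\|a\|_\infty$. By disjointness of the $x_r'$ and monotonicity of the norm, $\|\sum_Sa_rx_r'\|\ge(1-\eta)\|a\|_\infty$. Also $\|\sum_Sa_r(x_r-x_r')\|\le N\eta\|a\|_\infty=\frac14\|a\|_\infty$. Since $\eta\le\frac14$, we get
\[
\tfrac12\|a\|_\infty\le\Big\|\sum_Sa_rx_r\Big\|\le11\|a\|_\infty.
\]
So $(x_r)_{r\in S}$ is $22$-equivalent, and $(e_r)_{r\in S}$ is $44$-equivalent, to the unit vector basis of $\ell_\infty^n$.
\end{proof}

\section{The embedding}\label{sec:embedding}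

\subsection{Two attempts}

The simplest use of the rows is $g_k(\bar m)=\sum_{i\le k}u_i\otimes u_{m_i}$. If $D$ is the set of the $d$ positions where $\bar m$ and $\bar n$ differ, then $\|g_k(\bar m)-g_k(\bar n)\|$ lies between $\|\sum_{i\in D}u_i\|$ and $2\|\sum_{i\in D}u_i\|\le2d$. The upper bound is what we want. But if $D\subset[H(d),\infty)$, then the distance is at most $4$ by \eqref{eq:U1}: changes in late rows are hardly seen. The early rows have to be informed about \emph{all} changes.

So let us write prefixes of $\bar m$ into the rows, the longest one into row $1$. Choose distinct numbers $q(s)$ for the finite sets $s\subset\mathbb N$ and let $g_k(\bar m)=\sum_{i\le k}u_i\otimes u_{q(\bar m|(k+1-i))}$. If $l$ is the first position where $\bar m$ and $\bar n$ differ and $d=d_{\mathsf H}(\bar m,\bar n)$, then $l\le k+1-d$, and exactly the rows $i\le k+1-l$ differ. There are at least $d$ of these, so the distance is at least $\lambda(d)$. This is the lower bound we want, but now a single change at $l=1$ costs at least $\lambda(k)$, which is unbounded in $k$.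

We therefore weaken the second attempt. Row $i$ should move by a full unit only if it sees at least $i$ changes, and by about $1/i$ if it sees one. That is, the prefixes in row $i$ should carry the metric $\min(1,d_{\mathsf H}/i)$. The cost of one change is then about $\|\sum\frac1iu_i\|\le\kappa_H$.

It remains to realize this metric in $U$. A finite metric space with $m$ points embeds isometrically into $\ell_\infty^m$ by $x\mapsto(d(x,y))_y$, and far out $U$ contains copies of $\ell_\infty^m$ up to the factor $2$. There are infinitely many prefixes of a given length, but only finitely many of them have a given maximum $p$. So we use one copy of $\ell_\infty^{2^p}$ for each $p$, and accept a jump of full size in a row when the maximum of its prefix changes. The maximum of $\bar m|j$ is $m_j$, so this happens in only $d$ rows, at a total cost of at most a multiple of $d$.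

\subsection{The row vectors}

Choose pairwise disjoint $G_p\subset\mathbb N$, $p\in\mathbb N$, with $|G_p|=2^p$ and $\min G_p\ge H(2^p)$. By \eqref{eq:U1}, applied to multiples of basis vectors,
\begin{equation}\label{eq:linfty}
\|z\|_\infty\le\|z\|_U\le2\|z\|_\infty\qquad\text{if }\operatorname{supp}z\subset G_p.
\end{equation}
Since $1+2^{p-1}\le2^p$, we may label distinct elements of $\{u_q:q\in G_p\}$ as $u_{p,*}$ and $u_{p,t}$, $t\subset\{1,\dots,p-1\}$. For $i\in\mathbb N$ and a finite nonempty $s\subset\mathbb N$ with $p=\max s$ and $t=s\setminus\{p\}$ put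
\[
y_s^i=u_{p,*}+\sum_{\substack{t'\subset\{1,\dots,p-1\}\\|t'|=|t|}}\min\Big(1,\frac{d_{\mathsf H}(t,t')}i\Big)u_{p,t'}\in U,
\]
where $d_{\mathsf H}(\emptyset,\emptyset)=0$. Then $\|y_s^i\|_\infty=1$ and $\|y_s^i\|\le2$ by \eqref{eq:linfty}. The term $u_{p,*}$ ensures that vectors with different $p$ are far apart. Let $|s|=|s'|$.
\begin{enumerate}
\item[(F1)] \emph{If $\max s=\max s'=p$, $t=s\setminus\{p\}$ and $t'=s'\setminus\{p\}$, then
\[
\min\Big(1,\frac{d_{\mathsf H}(t,t')}i\Big)\le\|y_s^i-y_{s'}^i\|\le2\min\Big(1,\frac{d_{\mathsf H}(t,t')}i\Big).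
\]}
Indeed, $\min(1,d_{\mathsf H}/i)$ is a metric. By the triangle inequality, $\|y_s^i-y_{s'}^i\|_\infty\le\min(1,d_{\mathsf H}(t,t')/i)$, and equality is attained at the coordinate $u_{p,t'}$. Now use \eqref{eq:linfty}.
\item[(F2)] \emph{If $\max s\ne\max s'$, then $1\le\|y_s^i-y_{s'}^i\|\le4$,} because the supports are disjoint and $\|y_s^i\|_\infty=1$, $\|y^i_s\|,\|y^i_{s'}\|\le2$.
\end{enumerate}

Define
\[
f_k(\bar m)=\sum_{i=1}^ku_i\otimes y^i_{\bar m|(k+1-i)}\in Z\qquad(\bar m\in[\mathbb N]^k).
\]
For $\bar m\ne\bar n$ and $j=k+1-i$ let $b_i=\|y^i_{\bar m|j}-y^i_{\bar n|j}\|$. By \eqref{eq:normZ}, $\|f_k(\bar m)-f_k(\bar n)\|=\|\sum_{i\le k}b_iu_i\|_U$. Row $i$ does not see the last $i-1$ coordinates. It jumps if the coordinates in position $j=k+1-i$ differ. Otherwise it sees the changes in the positions before $j$ through the metric $\min(1,d_{\mathsf H}/i)$, up to the factor $2$.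

\begin{example}
Let $k=3$. Row $1$ contains $y^1_{\{m_1,m_2,m_3\}}$, row $2$ contains $y^2_{\{m_1,m_2\}}$ and row $3$ contains $y^3_{\{m_1\}}=u_{m_1,*}$.
\begin{itemize}
\item Only $m_3$ changes: row $1$ jumps, $b_1\in[1,4]$, and $b_2=b_3=0$.
\item Only $m_1$ changes: row $3$ jumps, $b_3\in[1,4]$. The maxima in the other rows are unchanged, and by (F1) $b_2\in[\frac12,1]$ and $b_1\in[1,2]$.
\item $m_1$ and $m_3$ change: rows $3$ and $1$ jump. Row $2$ sees only one change, and (F1) guarantees only $b_2\ge\frac12$.
\item All coordinates change: all rows jump.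
\end{itemize}
The first row moves by at least $1$ whenever anything changes. The third case explains why the lower bound below counts the second row only if $d\ge3$: this row does not see the last position, so it may see only one of two changes.
\end{example}

\subsection{The estimates}

\begin{proposition}\label{prop:embedding}
For every $H$, all $k$ and all $\bar m\ne\bar n$ in $[\mathbb N]^k$ with $d=d_{\mathsf H}(\bar m,\bar n)$,
\[
\lambda\big(\lfloor\tfrac{d+1}2\rfloor\big)\le\|f_k(\bar m)-f_k(\bar n)\|\le(4+2\kappa_H)\,d .
\]
\end{proposition}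

\begin{proof}
\emph{Lower bound.} Let $1\le i\le\frac{d+1}2$; then $i\le k$ because $d\le k$. Let $j=k+1-i$. If $m_j\ne n_j$, then $b_i\ge1$ by (F2). If $m_j=n_j$, then at most $k-j=i-1$ of the $d$ differing positions lie in $\{j+1,\dots,k\}$. The others lie before $j$, so
\[
d_{\mathsf H}(\bar m|(j-1),\bar n|(j-1))\ge d-(i-1)\ge i,
\]
and $b_i\ge1$ by (F1). Hence $b_i\ge1$ for all $i\le\lfloor\frac{d+1}2\rfloor$, and the claim follows from the monotonicity of the norm of $U$.

\emph{Upper bound.} There are exactly $d$ indices $i$ with $m_{k+1-i}\ne n_{k+1-i}$. For these $b_i\le4$ by (F2). For the others $b_i\le2d/i$ by (F1). Therefore $\|\sum_{i\le k}b_iu_i\|\le4d+2d\,\|\sum_{i\le k}\frac1iu_i\|\le(4+2\kappa_H)d$.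
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}, given Proposition~\ref{prop:block}]
Take $H(n)=n$ and $Z=U(U)$. The space $Z$ is reflexive by Lemma~\ref{lem:reflexive} and asymptotic-subsequential-$c_0$ with $C=44$ by Proposition~\ref{prop:subsequential}. Put $\rho(t)=\lambda(\lfloor\frac{t+1}2\rfloor)$, which is non-decreasing and unbounded by Lemma~\ref{lem:lambda}(a). Since $\kappa_H\le4$ by Lemma~\ref{lem:lambda}(b), Proposition~\ref{prop:embedding} gives the claim for $\bar m\ne\bar n$. For $\bar m=\bar n$ all terms vanish, since $\rho(0)=\lambda(0)=0$.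
\end{proof}

\begin{remark}\label{rem:complex}
For complex scalars, use the space of complex arrays $z$ with $|z|\in Z$, normed by $\||z|\|_Z$. As a real space it is isomorphic to $Z\oplus Z$ (take real and imaginary parts), hence reflexive. The proof of Proposition~\ref{prop:subsequential} uses only moduli and disjointness, and the maps $f_k$ take values in the real part. In Section~\ref{sec:upper} replace $\mathbb R^M$ by $\mathbb C^M$.
\end{remark}

\section{Construction of $U$ and the choice of $H$}\label{sec:tsirelson}

\subsection{The norming set}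

We define the predual $V$ of $U$ by a set of functionals. Dually to \eqref{eq:U1}, far out in $V$ disjoint vectors should span $\ell_1^n$ up to the factor $2$. So the half-sum of $n$ disjoint functionals should be admitted if they are supported far enough out.

Let $\mathcal K$ be the smallest set of finitely supported functionals on $c_{00}$ that contains $0$ and all $\pm e_q^*$ and satisfies
\begin{equation}\label{eq:K}
f_1,\dots,f_n\in\mathcal K\text{ disjoint, supported in }[H(n),\infty)\quad\Longrightarrow\quad\tfrac12(f_1+\dots+f_n)\in\mathcal K .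
\end{equation}
By induction, $\mathcal K$ is closed under sign changes of coordinates and under restriction to subsets, and its elements have coordinates in $[-1,1]$. Put $\|x\|_V=\sup_{f\in\mathcal K}f(x)$ and let $V$ be the completion of $c_{00}$. By closedness under sign changes $\|x\|_V=\sup_{f\in\mathcal K}\sum|f_q||x_q|$, so $(e_q)$ is a normalized $1$-unconditional basis of $V$. Moreover, for $x\in c_{00}$,
\begin{equation}\label{eq:V}
\sum_{j\le n}\|E_jx\|\le2\|x\|\quad\text{if }E_1,\dots,E_n\text{ are disjoint finite subsets of }[H(n),\infty).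
\end{equation}
Indeed, given $\epsilon>0$, take $f_j\in\mathcal K$ supported in $E_j$ with $f_j(x)\ge\|E_jx\|-\epsilon$. Then $\frac12\sum f_j\in\mathcal K$, so $\sum\|E_jx\|\le2\|x\|+n\epsilon$.

\subsection{Reflexivity}

\begin{lemma}\label{lem:Vreflexive}
$V$ is reflexive.
\end{lemma}

\begin{proof}
By James's theorem it suffices that $(e_q)$ is boundedly complete and shrinking.

\emph{Boundedly complete.} Otherwise there are, after scaling, finite successive blocks $y_b$ with $\|y_b\|\ge\delta>0$ and $\sup_B\|\sum_{b\le B}y_b\|\le1$. Choose $n$ of them supported in $[H(n),\infty)$. Their sum has norm at most $1$ by unconditionality, so \eqref{eq:V} gives $n\delta\le2$. As $n$ is arbitrary, this is a contradiction.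

\emph{Shrinking.} Suppose not. Then there are $\varphi\in V^*$ with $\|\varphi\|=1$, $\delta>0$ and normalized finite successive blocks $(y_b)$ with $\varphi(y_b)\ge\delta$. By $1$-unconditionality, $\|\sum a_by_b\|=\|\sum|a_b|y_b\|\ge\delta\sum|a_b|$: the blocks span $\ell_1$. We shall contradict this in three steps.

\emph{Step 1: improving the constant.} This is James's distortion argument. Let
\[
c_p=\inf\Big\{\Big\|\sum_{b\ge p}a_by_b\Big\|:(a_b)\text{ finitely supported},\ \sum|a_b|=1\Big\}\in[\delta,1].
\]
This is non-decreasing in $p$; let $c=\lim c_p>0$. Put $\epsilon=\frac1{31}$, so that $\frac{1-\epsilon}{1+\epsilon}=\frac{15}{16}$, and fix $p$ with $c_p\ge(1-\epsilon)c$. Since $c_{p'}\le c$ for every $p'$, we can choose inductively $w_i=\sum_{b\in B_i}a_by_b$, $i\ge0$, with successive finite sets $B_i\subset[p,\infty)$, $\sum_{B_i}|a_b|=1$ and $\|w_i\|<(1+\epsilon)c$. The coefficients of $\sum\beta_iw_i$ with respect to $(y_b)_{b\ge p}$ have $\ell_1$-norm $\sum|\beta_i|$, so $\|\sum\beta_iw_i\|\ge c_p\sum|\beta_i|\ge(1-\epsilon)c\sum|\beta_i|$. Hence $x_i=w_i/\|w_i\|$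 are normalized finite successive blocks of $(e_q)$ with
\begin{equation}\label{eq:1516}
\Big\|\sum a_ix_i\Big\|\ge\tfrac{15}{16}\sum|a_i| .
\end{equation}
This property passes to subsequences. Let $k_i=\max\operatorname{supp}x_i$. Passing to a subsequence we may assume
\begin{equation}\label{eq:sparse}
\min\operatorname{supp}x_i>k_{i-1}\quad\text{and}\quad\min\operatorname{supp}x_i\ge H(k_{i-1}^2)\qquad(i\ge1).
\end{equation}

\emph{Step 2: a functional with few pieces.} Let $k=k_0$, $r=2k$ and $v=x_0+\frac1r\sum_{i=1}^rx_i$. By \eqref{eq:1516}, $\|v\|\ge\frac{15}8$, so there is $f\in\mathcal K$ with $f(v)>\frac74$. As $f(x_i)\le1$ for all $i$, we get $f(x_0)>\frac34$ and $\frac1r\sum_{i=1}^rf(x_i)>\frac34$. Let $G=\{1\le i\le r:f(x_i)>\frac12\}$. From $\frac34<\frac{|G|}r+\frac12\big(1-\frac{|G|}r\big)$ we get $|G|>r/2=k$.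

The support of $f$ meets $\operatorname{supp}x_0$ and some $\operatorname{supp}x_i$ with $i\ge1$, so $f$ is not of the form $\pm e_q^*$. Hence $f=\frac12\sum_{j\le n}f_j$ with nonzero disjoint $f_j\in\mathcal K$ supported in $[H(n),\infty)$; zero terms may be dropped because $H$ is increasing. As $\operatorname{supp}f$ meets $\operatorname{supp}x_0$, we have $n\le H(n)\le k$. So $f$ consists of at most $k$ pieces but is large on more than $k$ of the blocks $x_1,\dots,x_r$.

\emph{Step 3: a block where no piece begins.} For each $j$ there is at most one $i\ge1$ with $\min\operatorname{supp}f_j\in(k_{i-1},k_i]$. Since $|G|>k\ge n$, there is $i\in G$ such that no $f_j$ has $\min\operatorname{supp}f_j\in(k_{i-1},k_i]$. Fix this $i$. The pieces that act on $x_i$ began earlier. Thus they are themselves split into few pieces, and we now combine all of these into one functional.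

Let $\mathcal J$ be the set of $j$ for which $\operatorname{supp}f_j$ meets $\operatorname{supp}x_i\subset(k_{i-1},k_i]$. For $j\in\mathcal J$ we have $\min\operatorname{supp}f_j\le k_{i-1}$, so $f_j$ has at least two support points and is not $\pm e_q^*$. Thus $f_j=\frac12\sum_{l\le n(j)}f_{jl}$ with disjoint nonzero $f_{jl}\in\mathcal K$ supported in $[H(n(j)),\infty)$, and $n(j)\le H(n(j))\le\min\operatorname{supp}f_j\le k_{i-1}$. Let $g_{jl}\in\mathcal K$ be the restriction of $f_{jl}$ to $\operatorname{supp}x_i$. The $g_{jl}$ are disjoint, since the $f_j$ are disjoint and $\operatorname{supp}f_{jl}\subset\operatorname{supp}f_j$. They number at most $nk_{i-1}\le k_{i-1}^2$, because $n\le k=k_0\le k_{i-1}$, and by \eqref{eq:sparse} they are supported in $[H(k_{i-1}^2),\infty)$. So $g=\frac12\sum_{j\in\mathcal J}\sum_lg_{jl}\in\mathcal K$ by \eqref{eq:K}, and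
\[
f(x_i)=\tfrac12\sum_{j\in\mathcal J}f_j(x_i)=\tfrac12\cdot\tfrac12\sum_{j\in\mathcal J}\sum_lf_{jl}(x_i)=\tfrac12\,g(x_i)\le\tfrac12,
\]
contradicting $i\in G$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:block}]
Let $U=V^*$ and let $(u_q)$ be the functionals biorthogonal to $(e_q)$. By Lemma~\ref{lem:Vreflexive}, $U$ is reflexive, and $(u_q)$ is a basis of $U$ because $(e_q)$ is shrinking. It is normalized and $1$-unconditional because $(e_q)$ is. To prove \eqref{eq:U1}, let $x\in c_{00}$ with $\|x\|_V\le1$ and $E_j=\operatorname{supp}z_j\cap\operatorname{supp}x$. By \eqref{eq:V},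
\[
\Big|\sum_jz_j(x)\Big|=\Big|\sum_jz_j(E_jx)\Big|\le\max_j\|z_j\|\sum_j\|E_jx\|\le2\max_j\|z_j\|. \qedhere
\]
\end{proof}

This completes the proof of Theorem~\ref{thm:main}.

\begin{remark}
For $H(n)=n$ the space $V$ is the modified Tsirelson space. By a theorem of Casazza and Odell, which we neither use nor prove, its unit vector basis is equivalent to that of the Tsirelson space $T$. Granting this, $Z$ is isomorphic to $T^*(T^*)$, so $T^*(T^*)$ has the properties in Theorem~\ref{thm:main} with possibly other constants.
\end{remark}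

\subsection{Proof of Theorem~\ref{thm:quant}(A)}

The lower function in Proposition~\ref{prop:embedding} is essentially $\lambda$. If $H$ grows fast, few splittings are admissible in $V$, so the norm of $V$ is small and $\lambda$ grows fast. For $M\ge1$ let $n_0(M)=\max\{n:H(n)\le M\}$.

\begin{lemma}\label{lem:lambdalower}
$\lambda(M)\ge M^{1/\log_2\max(2,n_0(M))}$ for all $M\ge1$.
\end{lemma}

\begin{proof}
Let $\nu=\max(2,n_0(M))$ and $\gamma=1-1/\log_2\nu\in[0,1)$, so $\nu^{1-\gamma}=2$. We claim that $f(1_F)\le|F|^\gamma$ for all $f\in\mathcal K$ and $\emptyset\ne F\subset[1,M]$. This is clear for $f=0$ and $f=\pm e_q^*$, and when $F\cap\operatorname{supp}f=\emptyset$. Let $f=\frac12\sum_{j\le n}f_j$ as in \eqref{eq:K}, with the $f_j$ satisfying the claim, and let $F$ meet $\operatorname{supp}f$. Then $H(n)\le M$, so $n\le\nu$. Put $F_j=F\cap\operatorname{supp}f_j$. Summing over the nonempty $F_j$, which are disjoint subsets of $F$, H\"older's inequality gives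
\[
f(1_F)\le\tfrac12\sum_j|F_j|^\gamma\le\tfrac12n^{1-\gamma}|F|^\gamma\le|F|^\gamma .
\]
This proves the claim, so $\|1_{[1,M]}\|_V\le M^\gamma$. Evaluating $\sum_{q\le M}u_q$ at $1_{[1,M]}$ we get $\lambda(M)\ge M/\|1_{[1,M]}\|_V\ge M^{1-\gamma}$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:quant}(A)]
For $M\ge2$ let $\eta(M)=\sup_{t\ge M}\frac{\log^+\rho(2t)}{\log t}$. By the assumption on $\rho$, and since $\rho$ is bounded on bounded sets, $\eta$ is finite; it is non-increasing and tends to $0$. Choose $H$ strictly increasing with $H(1)=1$ and $\eta(H(n))\le1/\log_2n$ for $n\ge2$. If $M\ge H(2)$, then $n=n_0(M)\ge2$ and $H(n)\le M$, so $\eta(M)\le\eta(H(n))\le1/\log_2n$, and by Lemma~\ref{lem:lambdalower}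
\[
\lambda(M)\ge M^{1/\log_2n}\ge M^{\eta(M)}\ge\rho(2M).
\]

Let $X=U_H(U_H)$, which is reflexive and asymptotic-subsequential-$c_0$ by Lemma~\ref{lem:reflexive} and Proposition~\ref{prop:subsequential}. For $\bar m\ne\bar n$ let $d=d_{\mathsf H}(\bar m,\bar n)\ge1$ and $M=\lfloor\frac{d+1}2\rfloor\ge\frac d2$. By Proposition~\ref{prop:embedding}, $\|f_k(\bar m)-f_k(\bar n)\|\ge\lambda(M)$. If $M\ge H(2)$, this is at least $\rho(2M)\ge\rho(d)$. Otherwise it is at least $1$, while $\rho(d)\le\rho(2M)\le\rho(2H(2))$. So the maps $\max(1,\rho(2H(2)))\,f_k$ satisfy the lower estimate. They are $L$-Lipschitz with $L=(4+2\kappa_H)\max(1,\rho(2H(2)))$, which is finite by Lemma~\ref{lem:lambda}(b).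
\end{proof}

\section{An upper bound for lower functions}\label{sec:upper}

We prove Theorem~\ref{thm:quant}(B) in two independent steps. The first bounds the compression of a map on $\mathsf H_k^\omega$ by $\lambda_X(k)$ in any reflexive space. The second bounds $\lambda_X$ in asymptotic-subsequential-$c_0$ spaces.

\subsection{From maps to asymptotic structure}

\begin{proposition}\label{prop:compression}
Let $X$ be an infinite-dimensional reflexive space. If $f:\mathsf H_k^\omega\to X$ is bounded and $\|f(\bar m)-f(\bar n)\|\le L$ whenever $d_{\mathsf H}(\bar m,\bar n)=1$, then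
\[
\Theta:=\inf\{\|f(\bar m)-f(\bar n)\|:d_{\mathsf H}(\bar m,\bar n)=k\}\le2L\,\lambda_X(k),
\]
with $\lambda_X$ as in \eqref{eq:lambdaX}.
\end{proposition}

The idea is visible for $k=2$. Taking weak limits first in $m_2$ and then in $m_1$, we write $f(\{m_1,m_2\})=f(\emptyset)+x_{m_1}+x_{m_1m_2}$, where $x_{m_1}$ is weakly null, and $x_{m_1m_2}$ is weakly null in $m_2$ for each fixed $m_1$. Both terms have norm at most $L$ by weak lower semicontinuity. One can choose $m_1$ with $x_{m_1}$ close to a given $X_1$, and after that $m_2$ with $x_{m_1m_2}$ close to a given $X_2$. This is a two-round game, so $\|f(\{m_1,m_2\})-f(\emptyset)\|$ is essentially at most $L\lambda_X(2)$. But it cannot typically be smaller than $\Theta/2$, since otherwise two far apart values of $f$ would have distance less than $\Theta$. The proof carries this out for all $k$. Ultrafilters make all limits exist, and terms whose norm tends to $0$ have to be removed before normalizing.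

\begin{proof}
Fix a nonprincipal ultrafilter $\mathcal U$ on $\mathbb N$. ``For $\mathcal U$-many $p$'' means for all $p$ in some element of $\mathcal U$. A property holds for a.e.\ $\bar m$ if, for $\mathcal U$-many $m_1$, it is true that for $\mathcal U$-many $m_2>m_1$, and so on up to $m_k$, the set $\bar m$ has the property; similarly for prefixes. Of a property and its negation exactly one holds a.e., and finitely many properties that hold a.e.\ hold simultaneously a.e. Limits without further specification are iterated limits $\lim_{m_1\to\mathcal U}\cdots\lim_{m_k\to\mathcal U}$.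

\emph{Step 1: decomposition.} By reflexivity and boundedness we can define, recursively for $|s|=k-1,\dots,0$, $f(s)=w\text{-}\lim_{p\to\mathcal U}f(s\cup\{p\})$ (over $p>\max s$). For $|s|\ge1$ put $x_s=f(s)-f(s\setminus\{\max s\})$. Then
\[
f(\bar m)-f(\emptyset)=\sum_{j\le k}x_{\bar m|j},\qquad w\text{-}\lim_{p\to\mathcal U}x_{s\cup\{p\}}=0 .
\]

\emph{We have $\|x_s\|\le L$.} For $|s|=j-1$ and distinct $p,p'>\max s$, the vector $f(s\cup\{p\})-f(s\cup\{p'\})$ is an iterated weak limit of the vectors $f(s\cup\{p,m_{j+1},\dots,m_k\})-f(s\cup\{p',m_{j+1},\dots,m_k\})$ with $\max(p,p')<m_{j+1}<\dots<m_k$. These have norm at most $L$ since the arguments are at distance $1$. So its norm is at most $L$ by weak lower semicontinuity. Letting $p'\to\mathcal U$ gives $\|f(s\cup\{p\})-f(s)\|\le L$.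

\emph{We have $\|f(\bar m)-f(\emptyset)\|\ge\Theta/2$ for a.e.\ $\bar m$.} Otherwise $\|f(\bar m)-f(\emptyset)\|<\Theta/2$ for a.e.\ $\bar m$. Choose such an $\bar m$ and then such an $\bar n$ with $n_1>m_k$. Then $d_{\mathsf H}(\bar m,\bar n)=k$ and $\|f(\bar m)-f(\bar n)\|<\Theta$, a contradiction.

\emph{Step 2: the limit norm.} Let $\sigma_j=\lim_{m_1\to\mathcal U}\cdots\lim_{m_j\to\mathcal U}\|x_{\bar m|j}\|\in[0,L]$ and $J=\{j:\sigma_j>0\}=\{j_1<\dots<j_M\}$. If $J=\emptyset$, then $\lim\|f(\bar m)-f(\emptyset)\|=0$, so $\Theta=0$ and we are done. Otherwise let $z_s=x_s/\|x_s\|$ ($z_s=0$ if $x_s=0$) for $|s|\in J$, and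
\[
|||a|||=\lim\Big\|\sum_{r\le M}a_rz_{\bar m|j_r}\Big\|\qquad(a\in\mathbb R^M).
\]
For $j\in J$ and a.e.\ $(m_1,\dots,m_{j-1})$ we have $\lim_{m_j\to\mathcal U}\|x_{\bar m|j}\|>\sigma_j/2$. Since $x_{\bar m|j}$ is weakly null in $m_j$, it follows that
\begin{equation}\label{eq:weaklynull}
w\text{-}\lim_{m_j\to\mathcal U}z_{\bar m|j}=0 .
\end{equation}
By \eqref{eq:weaklynull}, $\sum_{i\le r}a_iz_{\bar m|j_i}$ is the weak limit of $\sum_{i\le r+1}a_iz_{\bar m|j_i}$ as $m_{j_{r+1}}\to\mathcal U$, for a.e.\ choice of the earlier coordinates. Weak lower semicontinuity of the norm gives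
\[
|||(a_1,\dots,a_r,0,\dots,0)|||\le|||(a_1,\dots,a_{r+1},0,\dots,0)||| .
\]
The unit vectors $e_r$ of $\mathbb R^M$ satisfy $|||e_r|||=1$. Hence $|a_r|=|||a_re_r|||\le|||\sum_{i\le r}a_ie_i|||+|||\sum_{i<r}a_ie_i|||\le2|||a|||$. So $|||\cdot|||$ is a norm with normalized monotone basis $(e_r)_{r\le M}$, and $|||a|||\ge\frac12\|a\|_\infty$.

\emph{Step 3: $(e_r)_{r\le M}\in\{X\}_M$.} Given $\varepsilon>0$, choose $\delta\in(0,\frac12)$ with $\frac{1+2\delta}{1-2\delta}\le1+\varepsilon$. It suffices to produce answers $x_r\in S_{X_r}$ with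
\begin{equation}\label{eq:goal}
\Big|\Big\|\sum a_rx_r\Big\|-|||a|||\Big|\le\delta\qquad\text{for all }\|a\|_\infty\le1 .
\end{equation}
Indeed, by homogeneity the left-hand side is then at most $\delta\|a\|_\infty\le2\delta|||a|||$ for all $a$, so $(x_r)$ is $(1+\varepsilon)$-equivalent to $(e_r)$.

Call $\bar m$ \emph{good} if the following hold:
\begin{itemize}
\item $\big|\|\sum a_rz_{\bar m|j_r}\|-|||a|||\big|\le\delta/2$ for all $\|a\|_\infty\le1$;
\item \eqref{eq:weaklynull} holds along $\bar m$, that is, for each $j\in J$ and the given $m_1,\dots,m_{j-1}$;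
\item $\|z_{\bar m|j_r}\|=1$ for all $r$.
\end{itemize}
A.e.\ $\bar m$ is good. For the first property it suffices to consider the $a$ in a finite net, with a smaller constant, because both terms are $M$-Lipschitz in $\|\cdot\|_\infty$. Call a prefix $s$ with $|s|=j$ \emph{extendable} if $s\cup\{m_{j+1},\dots,m_k\}$ is good for a.e.\ $(m_{j+1},\dots,m_k)$ with $m_{j+1}>\max s$. Then $\emptyset$ is extendable, and if $s$ is extendable and $|s|<k$, then so is $s\cup\{p\}$ for $\mathcal U$-many $p$.

Let $\delta'=\delta/(4M)$. Suppose that an extendable prefix of length $j_{r-1}$ (with $j_0=0$) has been chosen and $X_r$ is given. Extend the prefix to an extendable $s$ of length $j_r-1$. By \eqref{eq:weaklynull}, which holds for $s$ because $s$ has a good extension, $z_{s\cup\{p\}}\to0$ weakly as $p\to\mathcal U$. The quotient map onto the finite-dimensional space $X/X_r$ is weak-to-norm continuous, so $\mathrm{dist}(z_{s\cup\{p\}},X_r)<\delta'$ for $\mathcal U$-many $p$. Choose such a $p$ with $s\cup\{p\}$ extendable, and let $m_{j_r}=p$. Then $\|z_{s\cup\{p\}}\|=1$. Pick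 $x\in X_r$ with $\|x-z_{s\cup\{p\}}\|<\delta'$ and answer with $x_r=x/\|x\|\in S_{X_r}$. Then $\|x_r-z_{s\cup\{p\}}\|\le2\delta'$. After $M$ rounds extend the prefix to a good $\bar m$. For $\|a\|_\infty\le1$ the left-hand side of \eqref{eq:goal} is at most $\frac\delta2+2M\delta'=\delta$.

\emph{Step 4: conclusion.} For a.e.\ $\bar m$ the numbers $\|x_{\bar m|j}\|$ are as close as desired to $\sigma_j$, and $\sigma_j=0$ for $j\notin J$. Hence
\[
\frac\Theta2\le\lim\|f(\bar m)-f(\emptyset)\|=\Big|\Big|\Big|\sum_{r\le M}\sigma_{j_r}e_r\Big|\Big|\Big|\le L\,\lambda_X(M)\le L\,\lambda_X(k),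
\]
where we used $0<\sigma_{j_r}\le L$ and $M\le k$.
\end{proof}

\subsection{Growth of $\lambda_X$}

\begin{lemma}\label{lem:blocks}
Let $(e_r)_{r\le M}\in\{X\}_M$, let $I_1<\dots<I_T$ be successive intervals of $\{1,\dots,M\}$, and let $w_b=\sum_{r\in R_b}\alpha_re_r$ with $\emptyset\ne R_b\subset I_b$ and $\|w_b\|=1$. Then $(w_b)_{b\le T}\in\{X\}_T$. In particular, subtuples of length $T$ of members of $\{X\}_M$ belong to $\{X\}_T$.
\end{lemma}

\begin{proof}
Let $\varepsilon>0$ and let subspaces $X_1,X_2,\dots$ be revealed one after another. Run the game for $(e_r)$ with a parameter $\delta>0$, playing $X_b$ for all $r\in I_b$ and $X$ for the remaining $r$. This gives $(x_r)$. As $\|x_r\|=\|e_r\|=1$, the equivalence constants satisfy $A,B\ge1$ and $AB\le1+\delta$, hence $A,B\le1+\delta$. Put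
\[
\tilde w_b=\sum_{r\in R_b}\alpha_rx_r\in X_b,\qquad s_b=\|\tilde w_b\|\in[(1+\delta)^{-1},1+\delta],\qquad y_b=\tilde w_b/s_b\in S_{X_b} .
\]
The vector $y_b$ is determined before $X_{b+1}$ is needed. For scalars $c_b$, $\|\sum c_b\tilde w_b\|$ lies between $(1+\delta)^{-1}\|\sum c_bw_b\|$ and $(1+\delta)\|\sum c_bw_b\|$. Moreover
\[
\Big\|\sum c_by_b-\sum c_b\tilde w_b\Big\|\le\sum|c_b||1-s_b|\le\delta T\max|c_b|\le\delta TD\Big\|\sum c_bw_b\Big\|,
\]
where $D$ depends only on the linearly independent family $(w_b)$. So for $\delta$ small $(y_b)$ is $(1+\varepsilon)$-equivalent to $(w_b)$.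
\end{proof}

\begin{lemma}\label{lem:growth}
Let $X$ be asymptotic-subsequential-$c_0$ with constant $C$ and function $n\mapsto N(n)$. Let $n>C+1$ be an integer, $N=N(n)$ and $\beta=\frac{\log((C+1)N)}{\log(nN)}$. Then $\beta\in(0,1)$ and $\lambda_X(M)\le(C+1)N\,M^\beta$ for all $M\ge1$.
\end{lemma}

\begin{proof}
Let $Q=nN$. We claim that $\lambda_X(QM)\le(C+1)N\,\lambda_X(M)$. The trivial estimate would be $\lambda_X(QM)\le Q\lambda_X(M)$. The gain comes from extracting many copies of $\ell_\infty^n$, each of which counts like $C$ vectors instead of $n>C+1$.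

Let $(e_r)\in\{X\}_{M'}$ with $M'\le QM$ and let $|a_r|\le1$. Split the index set into at most $M$ successive intervals $I_b$ of length at most $Q$. As long as at least $N$ indices of $I_b$ remain, extract from them an $n$-subset $R_{b,c}$ ($c=1,2,\dots$) whose vectors are $C$-equivalent to the basis of $\ell_\infty^n$. This is possible by the definition of $N(n)$, since by Lemma~\ref{lem:blocks} subtuples of length $N$ are in $\{X\}_N$. At most $Q/n=N$ sets are extracted from $I_b$, and fewer than $N$ indices are left over.

Put $w_{b,c}=\sum_{r\in R_{b,c}}a_re_r$. By \eqref{eq:upperC}, $\|w_{b,c}\|\le C$. For fixed $c$, the normalizations of the nonzero $w_{b,c}$ are successive blocks in $b$, and there are at most $M$ of them. By Lemma~\ref{lem:blocks} they form an element of $\{X\}_T$ with $T\le M$, so $\|\sum_bw_{b,c}\|\le C\lambda_X(M)$. The leftover indices split into fewer than $N$ families with at most one index per interval, and by Lemma~\ref{lem:blocks} each family contributes at most $\lambda_X(M)$. Summing over at most $N$ values of $c$ and the leftover families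 gives the claim.

We have $\beta\in(0,1)$ because $1<(C+1)N<nN$, and $Q^\beta=(C+1)N$. As $\lambda_X(1)=1$, the claim yields $\lambda_X(Q^s)\le Q^{\beta s}$ for integers $s\ge0$. For $M=1$ the lemma is clear. If $Q^{s-1}<M\le Q^s$ with $s\ge1$, then $\lambda_X(M)\le Q^{\beta s}=Q^\beta Q^{\beta(s-1)}\le Q^\beta M^\beta=(C+1)N\,M^\beta$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:quant}(B)]
The inequality follows from Proposition~\ref{prop:compression} and Lemma~\ref{lem:growth}. For an equi-coarse embedding with functions $\rho,\omega$, each $f_k$ is bounded because its image has diameter at most $\omega(k)<\infty$. Taking $L=\omega(1)$ we get $\rho(k)\le2(C+1)N\,\omega(1)\,k^\beta$ for all $k$. An equi-bi-Lipschitz embedding would, after scaling the maps $f_k$, be an equi-coarse embedding with a lower function $\rho(t)=ct$, $c>0$, which is not $O(t^\beta)$.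
\end{proof}

\begin{thebibliography}{9}
\bibitem{BLMS} Florent P. Baudier, Gilles Lancien, Pavlos Motakis, Thomas Schlumprecht, \emph{The geometry of Hamming-type metrics and their embeddings into Banach spaces}, arXiv:2004.04805 (2020).
\end{thebibliography}

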